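# Bi-Lipschitz embeddings of subspaces of WCG spaces into $c_0(\Gamma)$

## 1. Three statements and what they say

All Banach spaces are real. The cardinals $\omega_n$, $n\in\mathbb N_0$, are the $\aleph_n$, and $\omega_\omega=\sup_n\omega_n$.

**Theorem A.** Let $n\in\mathbb N_0$ and let $X$ be a (closed) subspace of a WCG Banach space with $\operatorname{dens}X\le\omega_n$. Then there is $F\colon X\to c_0(\omega_n)$ with
$$\frac1{28(n+2)}\|x-y\|\le\|F(x)-F(y)\|\le\|x-y\|\qquad(x,y\in X).$$

**Corollary B.** For a subspace $X$ of a WCG space with $X$ of non-trivial cotype (in particular, for $X$ super-reflexive, or WCG of non-trivial cotype), the following are equivalent: $\operatorname{dens}X<\omega_\omega$; $X$ embeds uniformly into some $c_0(\Gamma)$; $X$ embeds bi-Lipschitzly into some $c_0(\Gamma)$.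

**Theorem C.** Let $n\ge1$, $1\le p<\infty$. If $F\colon\ell_p(\omega_n)\to c_0(\Gamma)$ satisfies $\|x-y\|\le\|F(x)-F(y)\|\le C\|x-y\|$ for all $x,y$, then $C\ge\frac12n^{1/p}$. Consequently, the least distortion bound $\kappa_n$ valid for all super-reflexive spaces of density $\le\omega_n$ satisfies $\frac n2\le\kappa_n\le28(n+2)$, and the same holds for all subspaces of WCG spaces of density $\le\omega_n$.

Now let us say what the words mean.

The *density character* $\operatorname{dens}X$ is the smallest cardinality of a dense subset of $X$. So $\operatorname{dens}X\le\omega_0$ means separable, and $\ell_p(\omega_n)$ has density $\omega_n$: finite rational combinations of unit vectors are dense, and there are $\omega_n$ unit vectors at mutual distance $2^{1/p}$.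

For a set $\Gamma$, the space $c_0(\Gamma)$ consists of all real functions $x$ on $\Gamma$ such that $\{\gamma:|x(\gamma)|>\varepsilon\}$ is finite for every $\varepsilon>0$, with the supremum norm. Even when $\Gamma$ is uncountable each element has countable support. To check that a family of numbers is in $c_0(\Gamma)$ we must show that only finitely many exceed a given $\varepsilon$, and this finiteness condition is what the whole proof is about.

A map $f\colon M\to N$ between metric spaces is a *uniform embedding* if it is injective and both $f$ and $f^{-1}\colon f(M)\to M$ are uniformly continuous. A *bi-Lipschitz embedding*, one with $c\|x-y\|\le\|f(x)-f(y)\|\le C\|x-y\|$ and $c>0$, is a uniform embedding. None of these maps need be linear. The *distortion* is $C/c$. Since we may multiply a map into $c_0(\Gamma)$ by a constant, distortion at most $D$ may be written $\|x-y\|\le\|F(x)-F(y)\|\le D\|x-y\|$. Then $\kappa_n$ is the infimum of those $D$ that work for every space in the class, each with its own $\Gamma$ and $F$.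

A Banach space is *WCG* (weakly compactly generated) if it is the closed linear span of a weakly compact subset. Reflexive spaces are WCG, because the unit ball is weakly compact. Separable spaces are WCG: if $(x_k)_{k\ge 1}$ is dense in the unit ball, then $\{x_k/k\}\cup\{0\}$ is norm compact and spans a dense subspace. The space $c_0(\Gamma)$ is WCG, since the set of its unit vectors together with $0$ is weakly compact. On the other hand $\ell_1(\omega_1)$ is not WCG: weakly compact sets in $\ell_1(\Gamma)$ are norm compact by the Schur property, hence separable, and so is their closed span.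

*Cotype $q$* means that there is a constant $K$ with $\big(\sum\|x_i\|^q\big)^{1/q}\le K\big(\mathbb E\|\sum\varepsilon_ix_i\|^q\big)^{1/q}$ for all finite sequences, where the $\varepsilon_i$ are independent random signs; *non-trivial cotype* means cotype $q$ for some $q<\infty$. A Hilbert space has cotype $2$ with $K=1$ (the parallelogram law). The space $c_0$ has none: for the first $N$ unit vectors the left side is $N^{1/q}$ and the expectation is $1$. A space $X$ is *super-reflexive* if every Banach space finitely representable in $X$ is reflexive; $\ell_p(\Gamma)$ with $1<p<\infty$ is an example, being uniformly convex. A super-reflexive space is reflexive, hence WCG. It also has non-trivial cotype: otherwise, by the Maurey–Pisier theorem, $c_0$ would be finitely representable in it, and $c_0$ is not reflexive.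

The question behind these statements comes from Petr Hajek, Michal Johanis, and Th. Schlumprecht, "Remarks on the point character of Banach spaces and non-linear embeddings into $c_0(\Gamma)$", arXiv:2401.00831 (2024). It asks whether (a) every super-reflexive space and (b) every WCG space of non-trivial cotype embeds uniformly into some $c_0(\Gamma)$, provided the density is below $\omega_\omega$. If $\operatorname{dens}X<\omega_\omega$ then $\operatorname{dens}X\le\omega_n$ for some $n$, and in both cases $X$ is WCG. So Theorem A answers yes twice. It gives a bi-Lipschitz map, and it does not use cotype.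

We quote two known results.

1. No normed linear space of non-trivial cotype with density $\ge\omega_\omega$ embeds uniformly into any $c_0(\Gamma)$.
2. (Pelant) $C([0,\omega_1])$ does not embed uniformly into any $c_0(\Gamma)$.

Corollary B follows from Theorem A and the first of these. If $\operatorname{dens}X<\omega_\omega$, Theorem A, applied to the closure of $X$, gives a bi-Lipschitz embedding; a bi-Lipschitz embedding is uniform; and a uniform embedding forces $\operatorname{dens}X<\omega_\omega$ by quoted result 1, since $X$ has non-trivial cotype.

The second quoted result shows that the WCG hypothesis in Theorem A cannot simply be dropped. The space $C([0,\omega_1])$ has density at most $\omega_1$: the indicators of the clopen sets $[0,\alpha]$, $\alpha\le\omega_1$, span an algebra which contains the constants and separates points, so rational combinations of them are dense by Stone–Weierstrass.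

Throughout, $[S]^{<\omega}$ is the set of finite subsets of $S$, and $[S]^k$, $[S]^{\le k}$ are the sets of subsets of size $k$, respectively at most $k$. $B(x,r)$ is the closed ball. Ordinals are identified with the sets of their predecessors, so $\omega_n=\{\gamma:\gamma<\omega_n\}$.

## 2. From a point-finite cover to an embedding

The first step turns an embedding problem into a covering problem at a single scale. Call an indexed family of sets *point-finite* if every point lies in $U_t$ for only finitely many indices $t$. For example, on the line the intervals $[k,k+2]$, $k\in\mathbb Z$, form a point-finite family of sets of diameter $2$, and every ball $B(x,\frac12)$ lies in one of them: take $k=\lfloor x-\frac12\rfloor$.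

**Lemma 1.** Let $X\ne\{0\}$ be a Banach space, $0<\delta\le R/4$, and let $(U_t)_{t\in T}$ be a point-finite family of subsets of $X$, each of diameter $<R$, such that for every $x\in X$ the ball $B(x,\delta)$ is contained in some $U_t$. Then there is $F\colon X\to c_0(\mathbb Z\times T)$ with
$$\frac{\delta}{2R}\|x-y\|\le\|F(x)-F(y)\|\le\|x-y\|\qquad(x,y\in X).$$

**Proof.** We use dilations to get a cover at each scale $2^k$, and from each cover bump functions at that scale. Put $\lambda=\delta/R\le\frac14$ and $U^k_t=\frac{2^k}{R}U_t$ for $k\in\mathbb Z$. For fixed $k$ the family $(U^k_t)_t$ is point-finite, its members have diameter $<2^k$, and every ball $B(x,\lambda2^k)$ lies in some member. Define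
$$\psi_{k,t}(x)=\min\big\{\operatorname{dist}(x,X\setminus U^k_t),\ \lambda2^k,\ (\|x\|-2^{k-2})^+\big\},\qquad F(x)=(\psi_{k,t}(x))_{k\in\mathbb Z,\,t\in T}.$$
The complement $X\setminus U_t^k$ is non-empty, since $U_t^k$ is bounded and $X\ne\{0\}$ is not.

Each of the three terms has a task. The first restricts the function to the set $U^k_t$. The second makes the functions at small scales small. The third switches off the large scales, where $\lambda2^k$ is no help.

*$F(x)$ lies in $c_0(\mathbb Z\times T)$.* Let $\psi_{k,t}(x)>\varepsilon>0$. Then $\lambda2^k>\varepsilon$ and $2^{k-2}<\|x\|$, which leaves only finitely many $k$. Moreover $x\in U^k_t$, which for each such $k$ leaves only finitely many $t$.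

*$F$ is $1$-Lipschitz.* Each $\psi_{k,t}$ is a minimum of three $1$-Lipschitz functions, and the norm is a supremum over coordinates.

*Lower bound.* Let $x\ne y$ and choose $k$ with $2^k\le\|x-y\|<2^{k+1}$. As $\|x\|+\|y\|\ge\|x-y\|$, we may assume by symmetry that $\|x\|\ge\frac12\|x-y\|\ge2^{k-1}$. Then $\|x\|-2^{k-2}\ge2^{k-2}\ge\lambda2^k$. Choose $t$ with $B(x,\lambda2^k)\subset U^k_t$. Then $\operatorname{dist}(x,X\setminus U^k_t)\ge\lambda2^k$, so $\psi_{k,t}(x)=\lambda2^k$. Since $x\in U_t^k$ and $\operatorname{diam}U^k_t<2^k\le\|x-y\|$, we have $y\notin U^k_t$ and $\psi_{k,t}(y)=0$. Hence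
$$\|F(x)-F(y)\|\ge\lambda2^k\ge\tfrac\lambda2\|x-y\|=\tfrac{\delta}{2R}\|x-y\|.\qquad\square$$

So Theorem A will follow if we find a point-finite family with $R=7$ and $\delta=\frac1{2n+4}$: then $\frac\delta{2R}=\frac1{28(n+2)}$.

## 3. Separable spaces, and why a longer enumeration fails

Let $X$ be separable with a dense sequence $(x_k)_{k<\omega}$, and set $\operatorname{dist}(\cdot,\emptyset)=\infty$. Take $\delta=\frac15$ and
$$U_k=\{y:\ \|y-x_k\|<\tfrac12+2\delta,\ \operatorname{dist}(y,\{x_j:j<k\})\ge\tfrac12\}.$$
Then $\operatorname{diam}U_k\le1+4\delta<2$. The family is point-finite: given $y$, some $x_j$ has $\|y-x_j\|<\frac12$, and then $y\notin U_k$ for $k>j$. It swallows balls: given $x$, let $k$ be least with $\|x-x_k\|<\frac12+\delta$. If $y\in B(x,\delta)$, then $\|y-x_k\|<\frac12+2\delta$, while $\|y-x_j\|\ge\frac12$ for all $j<k$. So $B(x,\delta)\subset U_k$. Lemma 1 with $R=2$, $\delta=\frac15$ embeds $X$ into $c_0(\omega)$ with distortion at most $20$.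

The device is worth remembering: "first index at which $x$ is approximated within $\frac12+\delta$" controls the whole ball, and "not approximated within $\frac12$ earlier" keeps the family point-finite.

For density $\omega_1$ one naturally tries the same with a dense family $(x_\alpha)_{\alpha<\omega_1}$. Diameters and balls are handled exactly as before. Point-finiteness is where it stops: if $\|y-x_\beta\|<\frac12$, then $y$ lies in $U_\alpha$ only for $\alpha\le\beta$, but $\{\alpha:\alpha\le\beta\}$ may now be infinite. Here is an actual failure. In $\ell_2(\omega_1)$ with unit vectors $u_\gamma$, let the enumeration of a dense set start with $x_k=\frac12u_k$ for $k<\omega$. Then $0\in U_k$ for every $k<\omega$, since $\|0-x_k\|=\frac12$ for all $k$.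

What we keep from the separable case is a filtration indexed by $m\in\mathbb N$. The other part of the index must be something else: finite sets of coordinates.

## 4. Generating systems and finite kernels

**A generating system that vanishes at infinity.** This step replaces the WCG hypothesis by the only consequence of it that we use.

**Lemma 2.** Let $X$ be a subspace of a WCG space $W$, $\operatorname{dens}X\le\omega_n$. Then $X$ is contained in a Banach space $Z\subset W$ for which there is a family $(e_\gamma)_{\gamma<\omega_n}$ in $Z$ with dense linear span such that $(z^*(e_\gamma))_{\gamma<\omega_n}\in c_0(\omega_n)$ for all $z^*\in Z^*$.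

**Proof.** By the Amir–Lindenstrauss theorem (Ann. of Math. 88 (1968), 35–46) there are a set $\Gamma$ and a one-to-one bounded linear $T\colon W^*\to c_0(\Gamma)$ which is weak$^*$-to-weak continuous. For each $\gamma\in\Gamma$, evaluation at $\gamma$ is a weakly continuous functional on $c_0(\Gamma)$, so $w^*\mapsto(Tw^*)(\gamma)$ is a weak$^*$-continuous linear functional on $W^*$. Such a functional is evaluation at a point of $W$: there is $e_\gamma\in W$ with $(Tw^*)(\gamma)=w^*(e_\gamma)$ for all $w^*$. Hence $(w^*(e_\gamma))_{\gamma}=Tw^*\in c_0(\Gamma)$ for every $w^*\in W^*$. If $w^*(e_\gamma)=0$ for all $\gamma$, then $Tw^*=0$, so $w^*=0$; by Hahn–Banach, $\{e_\gamma\}$ has dense linear span in $W$.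

Now cut down the index set. Let $S$ be dense in $X$ with $|S|\le\omega_n$. Each point of $S$ is the limit of a sequence of finite combinations of the $e_\gamma$, so it lies in the closed span of countably many of them. Collecting these indices we get $\Gamma_0\subset\Gamma$ with $|\Gamma_0|\le\omega_n$ and $X\subset Z:=\overline{\operatorname{span}}\{e_\gamma:\gamma\in\Gamma_0\}$. Each $z^*\in Z^*$ extends to $W$, so $(z^*(e_\gamma))_{\gamma\in\Gamma_0}\in c_0(\Gamma_0)$. Re-index $\Gamma_0$ by a subset of $\omega_n$ and put $e_\gamma=0$ for the remaining indices. $\square$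

In $\ell_2(\omega_n)$ the unit vectors are such a system. An embedding of $Z$ restricts to $X$, and if $Z=\{0\}$ there is nothing to prove. So **from now on, until the end of Section 6, $X=Z\ne\{0\}$ with $(e_\gamma)_{\gamma<\omega_n}$ as in Lemma 2.**

**Boxes.** For $m\in\mathbb N$, $m\ge1$, and $a\in[\omega_n]^{<\omega}$ let
$$D_m(a)=\Big\{\sum_{\gamma\in a}t_\gamma e_\gamma:\ |t_\gamma|\le m\Big\},\qquad D_m=\bigcup\{D_m(a):|a|\le m\},$$
so $D_m(\emptyset)=\{0\}$. The set $D_m(a)$ is norm compact, being a continuous image of $[-m,m]^a$; $D_m(a)\subset D_m(a')$ if $a\subset a'$; $D_m\subset D_{m+1}$; and $\bigcup_mD_m$ is dense, since every finite combination of the $e_\gamma$ lies in $D_m$ for large $m$. For $y\in X$ and $s\ge0$ let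
$$\mathcal S^s_m(y)=\{a\in[\omega_n]^{\le m}:\ \operatorname{dist}(y,D_m(a))\le s\}:$$
the sets of at most $m$ coordinates that suffice to approximate $y$ within $s$, with coefficients at most $m$. There may be infinitely many such $a$, because we can add useless coordinates. The minimal ones are finitely many. To see this we need a fact about families of small sets.

**Lemma 3.** Every infinite family of distinct sets of size at most $m$ contains distinct members $a_1,a_2,\dots$ and admits a set $a$ with $a_i\cap a_j=a$ for all $i\ne j$.

**Proof.** By the pigeonhole principle we may assume that all members have the same size $k$, and $k\ge1$ because there is only one empty set. Use induction on $k$. If every element lies in only finitely many members, choose members greedily: the finitely many members already chosen have a finite union, which meets only finitely many members, so a further member disjoint from all of them exists. This gives $a=\emptyset$. Otherwise some $\gamma$ lies in infinitely many members. Then $k\ge2$; remove $\gamma$ from these members, apply the case $k-1$, and put $\gamma$ back into the chosen sets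 and into $a$. $\square$

**Lemma 4.** The set of inclusion-minimal elements of $\mathcal S^s_m(y)$ is finite.

**Proof.** Suppose it is infinite. Lemma 3 gives distinct minimal $a_1,a_2,\dots$ and a set $a$ with $a_i\cap a_j=a$ for $i\ne j$. No $a_j$ equals $a$, since otherwise $a_j\subsetneq a_i$ for $i\neq j$, against the minimality of $a_i$. So $a\subsetneq a_j$ for all $j$. We show that $a\in\mathcal S^s_m(y)$, a contradiction.

By compactness choose $z_j=\sum_{\gamma\in a_j}t_{\gamma,j}e_\gamma\in D_m(a_j)$ with $|t_{\gamma,j}|\le m$ and $\|z_j-y\|\le s$. As $a$ is finite, we may pass to a subsequence with $t_{\gamma,j}\to t_\gamma$ for each $\gamma\in a$. Let $w_j=\sum_{\gamma\in a_j\setminus a}t_{\gamma,j}e_\gamma$. For $x^*\in X^*$,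
$$|x^*(w_j)|\le m^2\max_{\gamma\in a_j\setminus a}|x^*(e_\gamma)|\to0,$$
because for every $\varepsilon>0$ only finitely many $\gamma$ have $|x^*(e_\gamma)|>\varepsilon$, and each lies in at most one of the pairwise disjoint sets $a_j\setminus a$. Hence $z_j\to z:=\sum_{\gamma\in a}t_\gamma e_\gamma$ weakly, and $z\in D_m(a)$. The norm is weakly lower semicontinuous, so $\|z-y\|\le s$. Thus $a\in\mathcal S^s_m(y)$ while $a\subsetneq a_j$, contradicting the minimality of $a_j$. $\square$

The $c_0$-condition is really needed here, even in a Hilbert space. In $\ell_2(\omega)$ take the generators $g_0=u_0$ and $g_\gamma=u_0+u_\gamma$ for $\gamma\ge1$; the functional given by $u_0$ is $1$ on all of them. Let $y=2u_0$, $m=1$, $s=\sqrt2$. For $\gamma\ge1$ the squared distance from $y$ to $\{tg_\gamma:|t|\le1\}$ is $\min_{|t|\le1}\big((2-t)^2+t^2\big)=2$, whereas $\|y\|=2>s$. So every $\{\gamma\}$, $\gamma\ge1$, is minimal.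

**Definition.** The *kernel* $K^s_m(y)\in[\omega_n]^{<\omega}$ is the union of the minimal elements of $\mathcal S^s_m(y)$.

It is finite by Lemma 4. Every $a\in\mathcal S^s_m(y)$ is finite, hence contains a minimal element of $\mathcal S^s_m(y)$, and that element is a subset of $K^s_m(y)$.

**Kernels of nearby points.** Now one would like to use as cover members sets of the type "$a\subset K^s_m(y)$, and $y$ is close to a given point of $D_m(a)$". Point-finiteness is good: a finite kernel has finitely many subsets. But for a ball $B(x,\delta)$ to lie in one member, all $y$ in the ball must have a common set $a$ inside their kernels, and $D_m(a)$ must come near $x$. This fails. In $\ell_2(\omega_1)$ with the unit vectors, $m=1$, $s=1$, $0<\eta<1$, let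
$$y'=(1-\eta)u_0+(1+\eta)u_1,\qquad y''=(1+\eta)u_0+(1-\eta)u_1 .$$
The set $\{1\}$ is in $\mathcal S^1_1(y')$, since $\|y'-u_1\|^2=(1-\eta)^2+\eta^2<1$. The sets $\emptyset$, $\{0\}$ and $\{\gamma\}$ with $\gamma\ge2$ are not, because their boxes contain only points with coordinate $0$ at $u_1$, at distance at least $1+\eta$ from $y'$. So $K^1_1(y')=\{1\}$, by symmetry $K^1_1(y'')=\{0\}$, and $\|y'-y''\|=2\sqrt2\,\eta$ is as small as we like. The only common subset is $\emptyset$, which approximates neither point within $1$.

Two points can be reconciled by relaxing the tolerance at the second. If $a_0$ is minimal for $y_0$ at tolerance $s$ and $\|y_0-y_1\|\le2\delta$, then $a_0\in\mathcal S_m^{s+2\delta}(y_1)$, so $a_0$ contains a set $a_1$ which is minimal for $y_1$ at tolerance $s+2\delta$, and $a_1\subset K_m^s(y_0)\cap K_m^{s+2\delta}(y_1)$. This can be repeated, at a price of $2\delta$ per point. But the ball has infinitely many points, while $\delta$ must be fixed, independently of $m$ and $x$. So a bounded number of points of the ball must speak for all of them. When the index set is $\omega_n$, $n+1$ points are enough,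 provided each kernel may be enlarged to a bigger finite set by a rule that depends on that kernel alone. That is the content of the next section.

## 5. A lemma on finite subsets of $\omega_n$

**Lemma 5.** For each $n\in\mathbb N_0$ there is $f_n\colon[\omega_n]^{<\omega}\to[\omega_n]^{<\omega}$ such that for every non-empty indexed family $(C_i)_{i\in I}$ of finite subsets of $\omega_n$ there are $i_0,\dots,i_n\in I$ (not necessarily distinct) with
$$C_{i_0}\cap\dots\cap C_{i_n}\subset f_n(C_i)\qquad\text{for all }i\in I.$$

Some enlargement is necessary. The sets $C_i=\{0,\dots,k\}\setminus\{i\}$, $i\le k$, have empty total intersection, but any $n+1$ of them have a common element as soon as $k>n$.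

For $n=0$ one set suffices, as we shall see. For $\omega_1$ one set does not suffice, whatever finite-set-valued $f$ we use. Indeed, consider singletons. The set $\bigcup_{k<\omega}f(\{k\})$ is countable, so some $\beta<\omega_1$ with $\beta\ge\omega$ lies outside it. As $f(\{\beta\})$ is finite, some $k<\omega$ is not in it. Then for the family $\{k\},\{\beta\}$ neither member is contained in $f$ of the other. With two sets allowed, this family is harmless because $\{k\}\cap\{\beta\}=\emptyset$.

**Proof of Lemma 5.** Induction on $n$.

**Case $n=0$.** Put $f_0(\emptyset)=\emptyset$ and $f_0(C)=\{0,\dots,\max C\}$. If some $C_i$ is empty, take it as $C_{i_0}$. Otherwise take $i_0$ minimizing $\max C_i$; then $C_{i_0}\subset\{0,\dots,\max C_{i_0}\}\subset f_0(C_i)$ for all $i$.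

**Step from $n$ to $n+1$: the definition.** The set of predecessors of a point of $\omega_{n+1}$ may be infinite, so we cannot put it into $f_{n+1}(C)$. It has cardinality at most $\omega_n$, however, so a pair $\alpha<\beta$ can be coded by an element of $\omega_n$, and the inductive hypothesis can be applied to the codes. For $\beta<\omega_{n+1}$ fix an injection $e_\beta\colon\beta\to\omega_n$. (These $e_\beta$ have nothing to do with the vectors $e_\gamma$.) For $C\in[\omega_{n+1}]^{<\omega}$ put
$$E(C)=\{e_\beta(\alpha):\ \alpha<\beta,\ \alpha,\beta\in C\}\in[\omega_n]^{<\omega},$$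
$$f_{n+1}(C)=C\cup\{\alpha:\ \exists\beta\in C,\ \alpha<\beta,\ e_\beta(\alpha)\in f_n(E(C))\}.$$
The second set is finite: $C$ and $f_n(E(C))$ are finite and each $e_\beta$ is injective. For instance, if $n=0$ and $C=\{\alpha,\beta\}$ with $\alpha<\beta<\omega_1$, then $E(C)=\{e_\beta(\alpha)\}$, and $f_1(C)$ consists of $\alpha$, $\beta$, the $\alpha'<\beta$ with $e_\beta(\alpha')\le e_\beta(\alpha)$, and the $\alpha'<\alpha$ with $e_\alpha(\alpha')\le e_\beta(\alpha)$.

**Step from $n$ to $n+1$: the verification.** Let $(C_i)_{i\in I}$ be given. The inductive hypothesis for $(E(C_i))_{i\in I}$ gives $i_0,\dots,i_n$ with $\bigcap_{j\le n}E(C_{i_j})\subset f_n(E(C_i))$ for all $i$. Let $J=\bigcap_{j\le n}C_{i_j}$. Since $J\subset C_{i_j}$ for each $j$,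
$$E(J)\subset\bigcap_{j\le n}E(C_{i_j})\subset f_n(E(C_i))\qquad\text{for all }i\in I.\tag{1}$$
It remains to choose the one further index. If $J\cap C_i=\emptyset$ for some $i$, let $i_{n+1}$ be this $i$: the total intersection is empty. Otherwise put $\beta_i=\max(J\cap C_i)$ and choose $i_{n+1}$ minimizing $\beta_i$. Let $\alpha\in J\cap C_{i_{n+1}}$ and $i\in I$; we must show $\alpha\in f_{n+1}(C_i)$. We have $\alpha\le\beta_{i_{n+1}}\le\beta_i$. If $\alpha=\beta_i$, then $\alpha\in C_i\subset f_{n+1}(C_i)$. If $\alpha<\beta_i$, then $\alpha$ and $\beta_i$ both lie in $J$, so $e_{\beta_i}(\alpha)\in E(J)\subset f_n(E(C_i))$ by (1). As $\beta_i\in C_i$, the definition gives $\alpha\in f_{n+1}(C_i)$. $\square$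

Note the shape of the conclusion. The left side depends on the whole family through $n+1$ of its members, but the right side $f_n(C_i)$ depends on $C_i$ alone. In the application $i$ will be a point $y$, and the finite set attached to $y$ will not know which ball we are looking at. That is what makes the cover point-finite.

## 6. The cover, and the proof of Theorem A

Let $\delta=\frac1{2n+4}\le\frac14$.

**Proposition 6.** There is a family $\mathcal U$ of subsets of $X$, indexed by a set of cardinality $\le\omega_n$, such that every point lies in only finitely many members of the family, each member has diameter $\le6+2\delta<7$, and for every $x\in X$ the ball $B(x,\delta)$ is contained in some member.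

**Proof. Step 1: a finite set attached to each point.** For $m\ge1$ let $Y_m=\{y\in X:\operatorname{dist}(y,D_m)<1\}$, and for $y\in Y_m$ put
$$c_m(y)=\bigcup_{j=0}^nK_m^{1+2j\delta}(y),\qquad g_m(y)=f_n(c_m(y))\in[\omega_n]^{<\omega}.$$
We take all $n+1$ tolerances at once because we do not know at which place in the chain of points $y$ will be used.

**Step 2: one set $a$ for a whole ball.** We claim: if $B(x,\delta)\subset Y_m$, there is $a\in[\omega_n]^{\le m}$ with
$$a\subset g_m(y)\ \text{ for all }y\in B(x,\delta)\qquad\text{and}\qquad\operatorname{dist}(x,D_m(a))\le2.\tag{2}$$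
Apply Lemma 5 to the family $(c_m(y))_{y\in B(x,\delta)}$. It gives $y_0,\dots,y_n\in B(x,\delta)$ with
$$\bigcap_{j\le n}c_m(y_j)\subset g_m(y)\qquad\text{for all }y\in B(x,\delta).\tag{3}$$
Now run the chain argument through these points. Since $y_0\in Y_m$, some $a'$ with $|a'|\le m$ has $\operatorname{dist}(y_0,D_m(a'))<1$, so $\mathcal S^1_m(y_0)\ne\emptyset$. Let $a_0$ be a minimal element of it and, by compactness, $z_0\in D_m(a_0)$ with $\|z_0-y_0\|\le1$. Suppose $j<n$, $a_j$ is a minimal element of $\mathcal S_m^{1+2j\delta}(y_j)$, and $z_j\in D_m(a_j)$ satisfies $\|z_j-y_j\|\le1+2j\delta$. Since $\|y_j-y_{j+1}\|\le2\delta$, we get $\|z_j-y_{j+1}\|\le1+2(j+1)\delta$, so $a_j\in\mathcal S_m^{1+2(j+1)\delta}(y_{j+1})$. Choose a minimal element $a_{j+1}\subset a_j$ of this family, and $z_{j+1}\in D_m(a_{j+1})$ with $\|z_{j+1}-y_{j+1}\|\le1+2(j+1)\delta$.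

We obtain $a_0\supset a_1\supset\dots\supset a_n=:a$. For each $j\le n$,
$$a\subset a_j\subset K_m^{1+2j\delta}(y_j)\subset c_m(y_j),$$
so $a\subset g_m(y)$ for all $y\in B(x,\delta)$ by (3). Furthermore
$$\operatorname{dist}(x,D_m(a))\le\|x-y_n\|+\|y_n-z_n\|\le\delta+1+2n\delta=1+(2n+1)\delta\le2,$$
which proves (2). Here we see why $\delta$ is of order $1/n$: we pay $2\delta$ for each of the points that Lemma 5 needs.

**Step 3: definition of the family.** For $m\ge1$ and $a\in[\omega_n]^{\le m}$ let $N_m(a)$ be a finite $1$-net of the compact set $D_m(a)$, so that each point of $D_m(a)$ is within $1$ of a point of $N_m(a)\subset D_m(a)$. Put $D_0=\emptyset$, $\operatorname{dist}(\cdot,\emptyset)=\infty$, and for $w\in N_m(a)$ define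
$$U_{m,a,w}=\{y\in Y_m:\ a\subset g_m(y),\ \|y-w\|\le3+\delta,\ \operatorname{dist}(y,D_{m-1})\ge\tfrac12\}.$$
There are at most $\omega_n$ indices $(m,a,w)$, since $|[\omega_n]^{<\omega}|=\omega_n$, and $\operatorname{diam}U_{m,a,w}\le6+2\delta\le\frac{13}2<7$.

**Step 4: point-finiteness.** Fix $y$. The sets $D_m$ increase and have dense union, so $\operatorname{dist}(y,D_m)\to0$ and only finitely many $m$ satisfy $\operatorname{dist}(y,D_{m-1})\ge\frac12$. For each such $m$ with $y\in Y_m$, the finite set $g_m(y)$ has finitely many subsets $a$, and for each $a$ there are finitely many $w\in N_m(a)$.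

**Step 5: balls.** Given $x$, let $m\ge1$ be least with $\operatorname{dist}(x,D_m)<\frac12+\delta$, exactly as in Section 3. For $y\in B(x,\delta)$ we have $\operatorname{dist}(y,D_m)<\frac12+2\delta\le1$, so $y\in Y_m$; and $\operatorname{dist}(y,D_{m-1})\ge\frac12$, because $\operatorname{dist}(x,D_{m-1})\ge\frac12+\delta$ by the choice of $m$ (for $m=1$ the distance is $\infty$). Thus $B(x,\delta)\subset Y_m$, and Step 2 gives $a$ satisfying (2). By compactness some $z\in D_m(a)$ has $\|x-z\|\le2$, and some $w\in N_m(a)$ has $\|z-w\|\le1$; so $\|x-w\|\le3$ and $\|y-w\|\le3+\delta$ for every $y\in B(x,\delta)$. All conditions hold, and $B(x,\delta)\subset U_{m,a,w}$. $\square$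

**Proof of Theorem A.** Lemma 2 reduces the statement to $X=Z\ne\{0\}$. Apply Lemma 1 to the family of Proposition 6 with $R=7$ and $\delta=\frac1{2n+4}\le\frac74$. The coordinate set $\mathbb Z\times T$ has cardinality at most $\omega_n$, so we may regard $F$ as a map into $c_0(\omega_n)$, adding zero coordinates if necessary. It is $1$-Lipschitz, and its lower constant is
$$\frac{\delta}{2\cdot7}=\frac1{14(2n+4)}=\frac1{28(n+2)}.\qquad\square$$

With this, questions (a) and (b) are answered affirmatively, and Corollary B is proved.

## 7. Slices of $\ell_p(\omega_n)$ and the lower bound $\frac12n^{1/p}$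

Must the distortion grow with $n$? For the lower bound consider in $\ell_p(\omega_n)$ the points
$$x_A=\sum_{\alpha\in A}u_\alpha,\qquad A\in[\omega_n]^n,$$
where $u_\alpha$ are the unit vectors. If $|A\cap B|=n-1$, the difference $x_A-x_B$ has two non-zero coordinates, $\pm1$, so $\|x_A-x_B\|=2^{1/p}$. If $A\cap B=\emptyset$, then $\|x_A-x_B\|=(2n)^{1/p}$. We want to show that a map into $c_0(\Gamma)$ which moves neighbors by at most $L$ must bring some disjoint pair close together.

The triangle inequality along a chain which exchanges one element at a time gives $\|F(x_A)-F(x_B)\|\le nL$ for disjoint $A,B$. With $L=2^{1/p}C$ this yields only $(2n)^{1/p}\le n2^{1/p}C$, that is $C\ge n^{1/p-1}$, which is empty since $C\ge1$ anyway. The next lemma replaces $n$ by $2$ for a suitable pair. For $n\le2$ it says no more than the triangle inequality; from $n=3$ on it uses $c_0(\Gamma)$ and the size of $\omega_n$.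

**Lemma 7.** Let $n\ge1$ and let $F\colon[\omega_n]^n\to c_0(\Gamma)$ satisfy $\|F(A)-F(B)\|\le L$ whenever $|A\cap B|=n-1$. Then for each $\varepsilon>0$ there are disjoint $A',A''\in[\omega_n]^n$ with $\|F(A')-F(A'')\|\le2L+\varepsilon$.

The idea: choose $A=\{a_1,\dots,a_n\}$ so independent that for each $i$ there is a set $N_i$ of ordinals, with good closure properties, which contains all elements of $A$ except $a_i$. Exchanging $a_i$ for some $b\in N_i$ moves $F(A)$ by at most $L$ and leads to a value that is visible from $N_i$. So the coordinates of $F(A)$ not visible from $N_i$ are at most about $L$, for every $i$. What remains, a finitely supported function $u$, is visible from all $N_i$ at once. Now choose, by a rule depending only on $u$, another set near $u$. It is contained in all the $N_i$, so it contains no $a_i$.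

**Proof. Step 1: discretization.** Let $\eta=\varepsilon/6$. For each $A$ choose a finitely supported, rational-valued $G(A)$ with $\|F(A)-G(A)\|\le\eta$: approximate $F(A)$ by rationals within $\eta$ on the finite set where $|F(A)|>\eta$, and put $0$ elsewhere. Then
$$\|G(A)-G(B)\|\le L+2\eta\qquad\text{if }|A\cap B|=n-1.\tag{4}$$
Let $Q$ be the set of finitely supported rational-valued functions on $\Gamma$. For $u\in Q$ let
$$\mathcal A_u=\{A'\in[\omega_n]^n:\ \|G(A')-u\|\le L+2\eta\},$$
and fix once and for all an element $M(u)\in\mathcal A_u$ if $\mathcal A_u\ne\emptyset$, and $M(u)=\emptyset$ otherwise.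

**Step 2: closed sets.** For $N\subset\omega_n$ let $\Gamma(N)=\bigcup\{\operatorname{supp}G(B):B\in[N]^n\}$, the coordinates visible from $N$. Call $N$ *closed* if $M(u)\subset N$ for every $u\in Q$ with $\operatorname{supp}u\subset\Gamma(N)$. We show: for $1\le i\le n$, every $P\subset\omega_n$ with $|P|=\omega_{i-1}$ is contained in a closed $N$ with $|N|=\omega_{i-1}$.

Put $N^0=P$ and
$$N^{k+1}=N^k\cup\bigcup\{M(u):u\in Q,\ \operatorname{supp}u\subset\Gamma(N^k)\},\qquad N=\bigcup_kN^k.$$
If $|N^k|=\omega_{i-1}$, then $[N^k]^n$ has cardinality $\omega_{i-1}$, so $|\Gamma(N^k)|\le\omega_{i-1}$, and there are at most $\omega_{i-1}$ functions $u$ as in the definition. Each contributes a finite set, so $|N^{k+1}|=\omega_{i-1}$. Hence $|N|=\omega_{i-1}$. Since the $N^k$ increase, each $B\in[N]^n$ lies in some $N^k$, so $\Gamma(N)=\bigcup_k\Gamma(N^k)$, an increasing union. If $\operatorname{supp}u\subset\Gamma(N)$, the finite set $\operatorname{supp}u$ lies in some $\Gamma(N^k)$, and then $M(u)\subset N^{k+1}\subset N$. So $N$ is closed.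

**Step 3: an independent set $A$.** For $i=n,n-1,\dots,1$ choose recursively a closed $N_i\subset\omega_n$ with
$$\omega_{i-1}\cup\{a_{i+1},\dots,a_n\}\subset N_i,\qquad|N_i|=\omega_{i-1},$$
and then $a_i\in\omega_i\setminus N_i$, which is possible because $|N_i|<\omega_i$. For $j>i$ we have $a_j\in N_i$ by construction. For $j<i$ we have $a_j\in\omega_j\subset\omega_{i-1}\subset N_i$. Thus
$$a_j\in N_i\ \text{ for all }j\ne i,\qquad a_i\notin N_i.\tag{5}$$
In particular the $a_i$ are distinct, and $A=\{a_1,\dots,a_n\}\in[\omega_n]^n$. For $n=2$, say: $N_2\supset\omega_1$ has size $\omega_1$, $a_2\in\omega_2\setminus N_2$, then $N_1\supset\omega\cup\{a_2\}$ is countable and $a_1\in\omega_1\setminus N_1$; indeed $a_1\in\omega_1\subset N_2$ and $a_2\in N_1$.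

**Step 4: the common visible part $u$.** Pick $b\in\omega\setminus A$; then $b\in\omega\subset\omega_{i-1}\subset N_i$ for each $i$. Let $B_i=(A\setminus\{a_i\})\cup\{b\}$. By (5), $B_i\in[N_i]^n$, so $\operatorname{supp}G(B_i)\subset\Gamma(N_i)$. Also $|A\cap B_i|=n-1$. So for $\gamma\in\Gamma\setminus\Gamma(N_i)$, by (4),
$$|G(A)(\gamma)|=|G(A)(\gamma)-G(B_i)(\gamma)|\le L+2\eta.$$
Let $u$ equal $G(A)$ on $\bigcap_{i}\Gamma(N_i)$ and $0$ elsewhere. A coordinate outside this intersection is outside some $\Gamma(N_i)$, so $\|G(A)-u\|\le L+2\eta$. Moreover $u\in Q$ and $\operatorname{supp}u\subset\Gamma(N_i)$ for every $i$.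

**Step 5: the second set.** By Step 4, $A\in\mathcal A_u$. So $\mathcal A_u\ne\emptyset$ and $M(u)\in\mathcal A_u$. Each $N_i$ is closed, hence $M(u)\subset N_i$ and $a_i\notin M(u)$ for $i=1,\dots,n$. Therefore $A'=A$ and $A''=M(u)$ are disjoint elements of $[\omega_n]^n$, both in $\mathcal A_u$, and
$$\|F(A')-F(A'')\|\le\eta+\|G(A')-u\|+\|u-G(A'')\|+\eta\le2(L+2\eta)+2\eta=2L+6\eta=2L+\varepsilon.\qquad\square$$

**Proof of Theorem C.** Let $F\colon\ell_p(\omega_n)\to c_0(\Gamma)$ satisfy $\|x-y\|\le\|F(x)-F(y)\|\le C\|x-y\|$. The map $A\mapsto F(x_A)$ satisfies the hypothesis of Lemma 7 with $L=2^{1/p}C$. So for each $\varepsilon>0$ there are disjoint $A',A''\in[\omega_n]^n$ with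
$$(2n)^{1/p}=\|x_{A'}-x_{A''}\|\le\|F(x_{A'})-F(x_{A''})\|\le2\cdot2^{1/p}C+\varepsilon.$$
Letting $\varepsilon\to0$ we get $C\ge\frac12n^{1/p}$.

For the consequence, let $n\ge1$. Theorem A, with $F$ multiplied by $28(n+2)$, shows that the distortion bound $28(n+2)$ is valid for all subspaces of WCG spaces of density $\le\omega_n$, in particular for all super-reflexive spaces of density $\le\omega_n$. Conversely, let $D$ be a bound valid for all super-reflexive spaces of density $\le\omega_n$. For $1<p<\infty$ the space $\ell_p(\omega_n)$ is super-reflexive of density $\omega_n$, so $D\ge\frac12n^{1/p}$. Letting $p\downarrow1$ gives $D\ge\frac n2$. A bound valid for the larger class of subspaces of WCG spaces is valid for the smaller one, so the same inequality holds for it. Hence $\frac n2\le\kappa_n\le28(n+2)$ for both classes. $\square$
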